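# Variance of in-sample entropic transport maps between subGaussian measures

Throughout, $d\ge 1$ and $\varepsilon>0$ are fixed, the cost is $c(x,y)=\|x-y\|^2$ on $\mathbb R^d$, and $e_1$ is the first unit vector.

## 1. SubGaussian laws, entropic plans, and the in-sample estimator

**Definition 1 (subGaussian, $\mathcal G(\sigma)$).** For $\sigma>0$, a probability measure $\rho$ on $\mathbb R^d$ belongs to $\mathcal G(\sigma)$ if $\int e^{\|x\|^2/\sigma^2}\,d\rho(x)<\infty$. It is subGaussian if it belongs to $\mathcal G(\sigma)$ for some $\sigma>0$.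

The classes increase with $\sigma$. For example, $N(0,s^2)$ on $\mathbb R$ lies in $\mathcal G(\sigma)$ exactly when $1/\sigma^2<1/(2s^2)$, that is $\sigma^2>2s^2$. A compactly supported measure lies in every $\mathcal G(\sigma)$. The exponential law lies in none.

**Definition 2 (entropic optimal transport).** For probability measures $\alpha,\beta$ the EOT problem is
$$\min_{\pi\in\Pi(\alpha,\beta)}\int c\,d\pi+\varepsilon\,\mathsf{KL}(\pi\,\|\,\alpha\otimes\beta),$$
where $\Pi(\alpha,\beta)$ is the set of couplings and $\mathsf{KL}(\pi\|\pi')=\int\log\frac{d\pi}{d\pi'}\,d\pi$ if $\pi\ll\pi'$, and $+\infty$ otherwise.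

If $\alpha=\delta_{x_0}$, there is a single coupling, $\delta_{x_0}\otimes\beta$, and it is the solution.

For empirical measures $\frac1m\sum_i\delta_{X_i}$ and $\frac1m\sum_j\delta_{Y_j}$ the problem is finite-dimensional. The plan $\hat\pi=(\hat\pi_{ij})$ minimizes
$$\sum_{ij}\pi_{ij}\|X_i-Y_j\|^2+\varepsilon\sum_{ij}\pi_{ij}\log(m^2\pi_{ij})$$
over nonnegative $m\times m$ matrices with all row and column sums equal to $1/m$. The objective is continuous and strictly convex on a compact set, so the minimizer is unique. It depends continuously on the points, hence everything below is measurable. All its entries are positive: if some were $0$, moving toward the uniform matrix would decrease the objective at infinite rate, because $t\log t$ has slope $-\infty$ at $0$. The Lagrange conditions read $\|X_i-Y_j\|^2+\varepsilon\log(m^2\hat\pi_{ij})+\varepsilon=\lambda_i+\lambda'_j$. Expanding the square gives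
$$\hat\pi_{ij}=a_ib_j\,e^{2X_i\cdot Y_j/\varepsilon},\qquad a_i,b_j>0. \tag{1}$$
Conversely, a feasible matrix of this form satisfies the Lagrange conditions of a convex problem, so it is the minimizer. Taking a cross-ratio in (1) eliminates the unknown factors:
$$\hat\pi_{ij}\hat\pi_{i'j'}=\hat\pi_{ij'}\hat\pi_{i'j}\;e^{\frac2\varepsilon(X_i-X_{i'})\cdot(Y_j-Y_{j'})}. \tag{2}$$
If sample points coincide, swapping the corresponding rows (or columns) gives another minimizer, so by uniqueness these rows are equal. Merging equal rows and columns, or spreading a block of mass evenly over the index pairs it represents, does not change the density with respect to the product measure, hence not the objective. So the matrix problem and the measure problem have the same solution.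

*Example ($m=2$).* The constraints leave one parameter: $\hat\pi=\frac12\begin{pmatrix}1-s&s\\ s&1-s\end{pmatrix}$. By (2), $(1-s)^2/s^2=e^{2\Delta/\varepsilon}$ with $\Delta=(X_1-X_2)\cdot(Y_1-Y_2)$, so $s=1/(1+e^{\Delta/\varepsilon})$.

**Definition 3 (estimators).** Let $\mu,\nu$ be the source and target measures and let $m\ge2$. Draw $X_2,\dots,X_m\sim\mu$ and $Y_1,\dots,Y_m\sim\nu$, all independent. For a query point $x$ put $X_1:=x$, let $\hat\pi$ be the plan above, and set
$$T_{1,m}(x)=m\sum_{j=1}^m\hat\pi_{1j}Y_j .$$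
This is a convex combination of the $Y_j$: the barycentric projection of the query's row. For $n=km$ let $\hat T_n=\frac1k\sum_{i=1}^kT^{(i)}_{1,m}$, where the $T^{(i)}_{1,m}$ are built from independent batches. With $\|h\|^2_{L^2(\mu)}=\int\|h\|^2d\mu$ and $\mathbb E$ over the samples, put
$$\mathcal V_m=\mathbb E\|T_{1,m}-\mathbb E[T_{1,m}]\|^2_{L^2(\mu)},\qquad \mathbb E[T_{1,m}](x)=\mathbb E[T_{1,m}(x)] .$$

Since $\|T_{1,m}(x)\|\le\max_j\|Y_j\|$, the means exist for subGaussian $\nu$.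

*Example ($m=2$).* By the previous example, $T_{1,2}(x)=(1-s)Y_1+sY_2$.

*Example ($\mu=\delta_0$).* For the query $x=0$ all $X_i$ are $0$. The uniform matrix $1/m^2$ is feasible and of the form (1), so $T_{1,m}(0)=\frac1m\sum_jY_j$ and $\mathcal V_m=\frac1m\mathbb E\|Y-\mathbb EY\|^2$. So the rate $1/m$ does occur.

**Definition 4 (population map).** Let $\mu,\nu$ be subGaussian. Then $c\in L^1(\mu\otimes\nu)$, and with $dR\propto e^{-c/\varepsilon}d\mu\,d\nu$ the EOT objective equals $\varepsilon\,\mathsf{KL}(\pi\|R)$ plus a constant. We use the structure theorem for I-projections on couplings (Rüschendorf–Thomsen, Statist. Probab. Lett. 1993; Nutz, *Introduction to Entropic Optimal Transport*): since $R$ is equivalent to $\mu\otimes\nu$, the unique optimal plan $\pi_*$ has $d\pi_*/dR=e^{f(x)+g(y)}$ with real-valued measurable $f,g$. Absorbing $\|x\|^2$ and $\|y\|^2$ into the potentials, the density of $\pi_*$ with respect to $\mu\otimes\nu$ is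
$$p(x,y)=e^{\frac2\varepsilon x\cdot y-\varphi(x)-\psi(y)}, \tag{3}$$
and the marginal conditions say that, almost everywhere,
$$e^{\varphi(x)}=\int e^{\frac2\varepsilon x\cdot y-\psi(y)}d\nu(y),\qquad e^{\psi(y)}=\int e^{\frac2\varepsilon x\cdot y-\varphi(x)}d\mu(x). \tag{4}$$
The population map is $T_*(x)=\mathbb E_{\pi_*}[Y\mid X=x]=\int y\,p(x,y)\,d\nu(y)$.

*Example ($\mu=\nu=N(0,1)$).* Let $\theta\in(0,1)$ solve $\frac{\theta}{1-\theta^2}=\frac2\varepsilon$. The bivariate normal law $\pi_\theta$ with standard marginals and correlation $\theta$ has density $p=(1-\theta^2)^{-1/2}\exp\big(\frac{\theta}{1-\theta^2}xy-\frac{\theta^2}{2(1-\theta^2)}(x^2+y^2)\big)$ with respect to $\mu\otimes\nu$. Here $c+\varepsilon\log p$ is a quadratic function of $x$ plus one of $y$, so its integral against a coupling $\pi$ depends only on the marginals. Hence the objective at $\pi$ is $\varepsilon\,\mathsf{KL}(\pi\|\pi_\theta)$ plus a constant. So $\pi_*=\pi_\theta$ and $T_*(x)=\theta x$;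 the potentials grow quadratically.

## 2. The conjectured bound $\mathcal V_m\lesssim 1/m$ and four theorems

Does the estimator built from one batch of size $m$ always have variance of the order $1/m$ of an empirical mean? The following is from Matthew Werenski, James M. Murphy, Shuchin Aeron, "Estimation of entropy-regularized optimal transport maps between non-compactly supported measures", arXiv:2311.11934 (2023).

**Conjecture.** Let $\mu,\nu$ be subGaussian. Then $\mathcal V_m\lesssim\frac1m$, or equivalently $\mathbb E\|\hat T_n-\mathbb E[\hat T_n]\|^2_{L^2(\mu)}\lesssim\frac1k\cdot\frac1m=\frac1n$, with a constant independent of $m,k,n$ (it may depend on $\mu,\nu,d,\varepsilon$).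

The two forms agree. For fixed $x$ the $k$ vectors $T^{(i)}_{1,m}(x)$ are i.i.d., so averaging divides the variance by $k$, and integrating over $\mu$ gives $\mathbb E\|\hat T_n-\mathbb E\hat T_n\|^2_{L^2(\mu)}=\mathcal V_m/k$. Both forms say $\sup_m m\mathcal V_m<\infty$.

The conjecture is false, with $\mu=\nu$, in every dimension and for every $\varepsilon$.

**Theorem A (disproof).** Let $d\ge1$, $\varepsilon>0$, $\sigma_\mu\sigma_\nu>\varepsilon/2$. There are $\mu\in\mathcal G(\sigma_\mu)$, $\nu\in\mathcal G(\sigma_\nu)$ with $\limsup_m\frac{m}{\log m}\mathcal V_m>0$. So the conjecture fails.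

**Theorem B (polynomial failure).** Let $d\ge1$, $\varepsilon>0$, $a\in(0,1)$, $\sigma^2>2\varepsilon/a$. There is $\mu=\nu\in\mathcal G(\sigma)$ with $\limsup_m\frac{m^{(1+a)/2}}{\log m}\mathcal V_m>0$. In particular, for every $\delta\in(0,\frac12)$ there are a subGaussian $\mu=\nu$ and $c>0$ with $\mathcal V_m\ge c\,m^{-1/2-\delta}\log m$ for infinitely many $m$.

**Theorem C (the exponent $1/2$ is the true worst case).** For all subGaussian $\mu,\nu$: $\mathcal V_m\le\mathbb E\|T_{1,m}-T_*\|^2_{L^2(\mu)}\le C\,m^{-1/2}(1+\log m)^{d+2}$, with $C=C(\mu,\nu,d,\varepsilon)$.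

**Theorem D (when the conjecture is true).** If $\mu\in\mathcal G(\sigma_\mu)$, $\nu\in\mathcal G(\sigma_\nu)$ with $\sigma_\mu\sigma_\nu\le\varepsilon/48$, then $\mathcal V_m\le\mathbb E\|T_{1,m}-T_*\|^2_{L^2(\mu)}\le C/m$. In particular, for every $\varepsilon$, this holds if one of $\mu,\nu$ is compactly supported (or has $\int e^{\lambda\|x\|^2}<\infty$ for all $\lambda$) and the other is subGaussian.

In A (for $\sigma_\mu=\sigma_\nu$) the measures can be taken equal. In A and B the measures may be atomic or have smooth densities. By B and C, no bound $\mathcal V_m\lesssim m^{-\gamma}$ with $\gamma>\frac12$ holds for all subGaussian pairs, while $m^{-1/2}$ up to logarithms always does. By A and D, up to the constant ($1/48$ versus $1/2$), $\sigma_\mu\sigma_\nu\sim\varepsilon$ is the threshold below which the conjecture holds for all pairs in the class and above which it fails for some pair. The exact threshold for $\sigma_\mu\sigma_\nu/\varepsilon$ in $(\frac1{48},\frac12]$,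 and the exact exponent as a function of $\sigma_\mu\sigma_\nu/\varepsilon$ above it, are not settled here.

Two elementary lemmas will be used.

**Lemma 1 (scaling).** Let $\mu,\nu$ be the laws of $sX$ and $tY$ with $X\sim\mu'$, $Y\sim\nu'$, $s,t>0$, and put $\varepsilon'=\varepsilon/(st)$. Write $T',T_*',\mathcal V_m'$ for the objects of $(\mu',\nu')$ with parameter $\varepsilon'$. Then, with the samples scaled in the same way, $T_{1,m}(sx)=t\,T_{1,m}'(x)$, $T_*(sx)=t\,T_*'(x)$, and $\mathcal V_m=t^2\mathcal V_m'$.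

*Proof.* On couplings with given marginals, the objective is $-2\int x\cdot y\,d\pi+\varepsilon\,\mathsf{KL}$ plus a constant. In the variables $x=sx'$, $y=ty'$ this is $st\,(-2\int x'\cdot y'\,d\pi+\varepsilon'\,\mathsf{KL})$, since $\mathsf{KL}$ is invariant under bijections. So the plans correspond and the targets are multiplied by $t$. The $L^2$ norms transform by change of variables. $\square$

**Lemma 2 (two-sided fluctuation).** If $Z$ is a real random variable, $P(Z\ge b)\ge p$, $P(Z\le a)\ge p$ and $a<b$, then $\mathrm{Var}\,Z\ge p(b-a)^2/4$.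

*Proof.* $\mathbb EZ$ is at distance at least $(b-a)/2$ from $[b,\infty)$ or from $(-\infty,a]$, and $Z$ lies in that set with probability at least $p$. $\square$

## 3. One far query point, computed by hand

Take $d=1$ and let all samples take the values $0$ and $R>0$. Let the query be $x=X_1=R$ and $X_2=\dots=X_m=0$.

If all $Y_j=0$, then $T_{1,m}(x)=0$.

If $Y_1=R$ and the other $Y_j$ are $0$, put $s=1-m\hat\pi_{11}$. Rows $2,\dots,m$ are equal, and so are columns $2,\dots,m$. The marginals give, for $i,j\ge2$,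
$$\hat\pi_{11}=\frac{1-s}m,\qquad\hat\pi_{1j}=\hat\pi_{i1}=\frac{s}{m(m-1)},\qquad \hat\pi_{ij}=\frac{m-1-s}{m(m-1)^2}.$$
By (2),
$$\frac{(1-s)(m-1-s)}{s^2}=e^{2R^2/\varepsilon},\qquad T_{1,m}(x)=(1-s)R. \tag{5}$$
So $s^2\le(m-1)e^{-2R^2/\varepsilon}$: if $me^{-2R^2/\varepsilon}$ is small, then $T_{1,m}(x)\approx R$. If instead $me^{-2R^2/\varepsilon}$ is large, then $1-s=s^2e^{2R^2/\varepsilon}/(m-1-s)$ is close to $0$, and $T_{1,m}(x)$ is small compared with $R$.

In the first regime, the presence or absence of one target at $R$ moves the answer by about $R$. Suppose the value $R$ has probability $q\approx1/m$. Then both situations have probability bounded below. Queries at $R$ have mass $q$, and they contribute about $qR^2\approx R^2/m$ to the variance. SubGaussianity allows $q=e^{-R^2/\sigma^2}$, so $R^2=\sigma^2\log(1/q)\approx\sigma^2\log m$: a logarithm more than $1/m$. The regime requires $me^{-2R^2/\varepsilon}\approx e^{R^2(1/\sigma^2-2/\varepsilon)}\to0$, that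 is $\sigma^2>\varepsilon/2$. So far the measure changes with $m$; a single measure has to contain such values $R$ for infinitely many $m$.

## 4. The second-moment bound, and a sparse ladder on which it diverges

The natural way to prove the conjecture is to replace the empirical potentials by the population ones, that is, to compare $T_{1,m}(x)$ with $\sum_jp(x,Y_j)Y_j/\sum_jp(x,Y_j)$. The normalizer $\frac1m\sum_jp(x,Y_j)$ has mean $1$ and variance $\frac1m\big(\int p(x,y)^2d\nu(y)-1\big)$. Averaging over $x\sim\mu$, its mean square error is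
$$\frac1m\Big(\iint p^2\,d\mu\,d\nu-1\Big).$$
If $\iint p^2$ is finite, with some room to spare for weights, this is of order $1/m$; Theorem D is proved this way. The approach stops exactly when $\iint p^2\,d\mu\,d\nu=\infty$, and this does happen. Here is the measure.

**Definition 5 (ladder).** For $\sigma_0>0$ let $R_k=2^{k^2}$ and $q_k=e^{-R_k^2/\sigma_0^2}$. Choose $k_0\ge2$ with $\sum_{k\ge k_0}q_k\le\frac12$; then $R_{k_0}\ge16$. Let $\xi=R_k$ with probability $q_k$ ($k\ge k_0$) and $\xi=0$ otherwise. Let $U$ be independent of $\xi$ with $\|U\|\le1$, for example $U=0$ or $U$ with a smooth density. The ladder measure is the law of $\xi e_1+U$.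

For instance $R_2=16$, $R_3=512$, $R_4=65536$. We use three facts.

First, the ladder lies in $\mathcal G(\sigma)$ for every $\sigma>\sigma_0$. Indeed $\int e^{\|x\|^2/\sigma^2}\le e^{1/\sigma^2}+\sum_kq_ke^{(R_k+1)^2/\sigma^2}$, and $-R_k^2/\sigma_0^2+(R_k+1)^2/\sigma^2\le-cR_k^2$ for large $k$ with some $c>0$.

Second, since $R_{k+1}\ge32R_k$ for $k\ge2$, the closed unit balls about $0$ and the $R_ke_1$ are disjoint; also $R_{k-1}/R_k\to0$.

Third, $R_{k+1}^2=4^{2k+1}R_k^2$, and $R_{k+s}^2\ge sR_{k+1}^2$ for $s\ge1$. Hence, for $k$ large,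
$$q_{k+1}=q_k^{4^{2k+1}},\qquad\sum_{l>k}q_l\le\sum_{s\ge1}q_{k+1}^s\le2q_{k+1}. \tag{6}$$

**Remark (divergence).** Let $\mu=\nu$ be the ladder with $U=0$ and $\sigma_0^2>\varepsilon/2$. Then $\iint p^2\,d\mu\,d\nu=\infty$. To check this, fix $k$ large and let $R=R_k$, $r=R_{k-1}$, $q=q_k$, $Q=\sum_{l>k}q_l$, $H=\{Re_1\}$, and let $\Lambda$ be the set of atoms $0$ and $R_le_1$, $l<k$. Put $\pi_*(H\times H^c)=qs$; then also $\pi_*(H^c\times H)=qs$. Removing the atoms beyond $H$, we get $\pi_*(H\times\Lambda)\ge qs-Q$ and $\pi_*(\Lambda\times H)\ge qs-Q$. By (3), for $x',y'\in\Lambda$,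
$$p(Re_1,y')\,p(x',Re_1)\le e^{-\frac2\varepsilon(R-r)^2}p(Re_1,Re_1)\,p(x',y').$$
Multiplying by the masses and summing,
$$(qs-Q)_+^2\le e^{-\frac2\varepsilon(R-r)^2}\pi_*(H\times H)\le e^{-\frac2\varepsilon(R-r)^2}q .$$
So $(s-Q/q)_+^2\le\exp\big(\frac{R^2}{\sigma_0^2}-\frac2\varepsilon(R-r)^2\big)\to0$, and $Q/q\to0$ by (6). Hence $s\to0$, and $\iint_{H\times H}p^2=\pi_*(H\times H)^2/q^2=(1-s)^2\to1$. Infinitely many rungs contribute almost $1$ each.

A divergent upper bound proves nothing about $\mathcal V_m$. But it shows where to look: at queries on a rung $R_k$ with $mq_k\approx1$, which is the situation of Section 3.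

## 5. Proof of Theorem A: a rung seen about once

**Step 1. Reduction to $\mu=\nu$.** Let $\sigma^2=\sigma_\mu\sigma_\nu>\varepsilon/2$. If $\mu_0\in\mathcal G(\sigma)$ and $X\sim\mu_0$, let $\mu,\nu$ be the laws of $\frac{\sigma_\mu}\sigma X$ and $\frac{\sigma_\nu}\sigma X$. Then $\mu\in\mathcal G(\sigma_\mu)$ and $\nu\in\mathcal G(\sigma_\nu)$. By Lemma 1 with $st=1$, $\mathcal V_m$ is multiplied by $(\sigma_\nu/\sigma)^2$ and $\varepsilon$ is unchanged. So it suffices to find $\mu=\nu\in\mathcal G(\sigma)$. Fix $\sigma_0$ with $\varepsilon/2<\sigma_0^2<\sigma^2$ and let $\mu=\nu$ be the ladder.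

**Step 2. The sample size and two events.** This step finds two situations, each of probability bounded below, for one query. Fix a large $k$; put $R=R_k$, $r=R_{k-1}$, $q=q_k$, $Q=\sum_{l>k}q_l$ and $m=\lceil1/q\rceil$. Then $mq\to1$, and $mQ\le\frac2q\cdot2q^{4^{2k+1}}\to0$ by (6). Call a point *high* if it lies in the unit ball $H$ about $Re_1$, and *low* if it lies in a unit ball about $0$ or about $R_le_1$, $l<k$. Then $\mu(H)=q$, and a sample is low with probability $1-q-Q$. Fix a query $x=X_1\in H$.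

* $\mathsf B$: all $Y_j$ are low. Here $P(\mathsf B)=(1-q-Q)^m\to e^{-1}$.
* $\mathsf A$: $X_2,\dots,X_m$ are low, exactly one $Y_j$ is high, and the others are low. Here $P(\mathsf A)=(1-q-Q)^{m-1}\cdot mq(1-q-Q)^{m-1}\to e^{-2}$.

**Step 3. On $\mathsf B$ the estimate is small.** $T_{1,m}(x)$ is a convex combination of low points, so $T_{1,m}(x)\cdot e_1\le r+1\le\frac14R$ for $k$ large.

**Step 4. On $\mathsf A$ the estimate is large.** We repeat (5) with inequalities. Renumber so that $Y_1$ is the high target, and let $s=1-m\hat\pi_{11}$. The marginals give $\sum_{j\ne1}\hat\pi_{1j}=\sum_{i\ne1}\hat\pi_{i1}=s/m$. For $i,j\ne1$ write $X_1-X_i=\alpha e_1+u$ and $Y_1-Y_j=\beta e_1+u'$, with $\alpha,\beta\in[R-r,R]$ the differences of the ball centers and $\|u\|,\|u'\|\le2$. Then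
$$(X_1-X_i)\cdot(Y_1-Y_j)\ge\alpha\beta-2\alpha-2\beta-4\ge D_k:=(R-r)^2-4R-4,\qquad \frac{D_k}{R^2}\to1 .$$
By (2), $\hat\pi_{1j}\hat\pi_{i1}\le e^{-2D_k/\varepsilon}\hat\pi_{11}\hat\pi_{ij}$. Summing over $i,j\ne1$, and using $\sum\hat\pi_{ij}\le1$ and $\hat\pi_{11}\le1/m$,
$$\frac{s^2}{m^2}\le\frac{e^{-2D_k/\varepsilon}}m,\qquad\text{so}\qquad s^2\le me^{-2D_k/\varepsilon}\le2\exp\Big(\frac{R^2}{\sigma_0^2}-\frac{2D_k}\varepsilon\Big)\to0,$$
because $m\le2/q$ and $1/\sigma_0^2<2/\varepsilon$. Low targets have first coordinate at least $-1$, so $T_{1,m}(x)\cdot e_1\ge(1-s)(R-1)-s\ge\frac34R$ for $k$ large, uniformly in $x\in H$.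

**Step 5. Conclusion.** By Lemma 2 applied to $T_{1,m}(x)\cdot e_1$ with gap $R/2$, there is an absolute $c>0$ such that, for $k$ large, $\mathbb E\|T_{1,m}(x)-\mathbb ET_{1,m}(x)\|^2\ge cR^2$ for every $x\in H$. Hence $\mathcal V_m\ge\mu(H)\,cR^2=c\,q_kR_k^2$. Here $q_k\ge1/m$, and $R_k^2=\sigma_0^2\log(1/q_k)\sim\sigma_0^2\log m$. So $\mathcal V_m\ge c'\sigma_0^2\frac{\log m}m$ along $m=m_k\to\infty$. $\blacksquare$

## 6. Proof of Theorem B: a half-way rung absorbs the count fluctuation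

To lose a power of $m$, the queries that switch must have mass much larger than $1/m$. A more massive rung does not suffice by itself. In the setting of Section 3, let a rung at $R$ with $mq\to\infty$ hold $N_X$ sources (query included) and $N_Y$ targets, the remaining points being at $0$. Write $H_X,H_Y$ for the indices of high points, $L_X,L_Y$ for the others, and $\hat\pi(I,J)=\sum_{i\in I,j\in J}\hat\pi_{ij}$. The high rows are equal, so $T_{1,m}(x)=fR$ with $f=m\hat\pi(H_X,H_Y)/N_X\le\min(1,N_Y/N_X)$. With $e=\min(N_X,N_Y)/m-\hat\pi(H_X,H_Y)$, both $\hat\pi(H_X,L_Y)$ and $\hat\pi(L_X,H_Y)$ are at least $e$, so summing (2) gives $e^2\le e^{-2R^2/\varepsilon}N_X/m$. So, up to an error of at most $\sqrt{m/N_X}\,e^{-R^2/\varepsilon}$, $f$ equals $\min(1,N_Y/N_X)$. The counts differ by about $\sqrt{mq}$ out of $mq$. When the error is negligible, $f$ fluctuates by about $(mq)^{-1/2}$, and the rung contributes about $q\cdot R^2/(mq)=R^2/m$ in order of magnitude. The imbalance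 is large, but all high sources share it.

The remedy is to let few points carry the whole imbalance. An excess of high targets must be matched by sources from below, and the nearest ones go first. Put a second cluster at $R/2$ holding about $\sqrt{mq}$ sources, no more than the typical imbalance. With probability bounded below, all of it is matched to $R$; with probability bounded below, almost none of its mass goes up. Its mass is $q'=\sqrt{mq}/m=\sqrt{q/m}$, which for $q\approx m^{-a}$ is $m^{-(1+a)/2}$.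

**Step 1. The measure.** Fix $\sigma_0$ with $2\varepsilon/a<\sigma_0^2<\sigma^2$. Let $R_k=2^{k^2}$, $q_k=e^{-R_k^2/\sigma_0^2}$, and
$$m_k=\lceil q_k^{-1/a}\rceil,\qquad q_k'=(q_k/m_k)^{1/2}.$$
Since $1/m_k\le q_k^{1/a}\le q_k$, we have $q_k'\le q_k$. Choose $k_0\ge2$ with $\sum_{k\ge k_0}(q_k+q_k')\le\frac12$. Let $\xi=R_k$ with probability $q_k$, $\xi=R_k/2$ with probability $q'_k$ ($k\ge k_0$), and $\xi=0$ otherwise. Let $\mu=\nu$ be the law of $\xi e_1+U$ with $U$ independent of $\xi$ and $\|U\|\le1$. As $q_k'\le q_k$, the ladder computation shows $\mu\in\mathcal G(\sigma)$. The values $0$, $R_k/2$, $R_k$ are at least $8$ apart, because $R_{k_0}/2\ge8$ and $R_{k+1}/2\ge16R_k$; so the unit balls are disjoint.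

**Step 2. Classes and events.** Fix a large $k>k_0$; write $R=R_k$, $r=R_{k-1}$, $q=q_k$, $q'=q_k'$, $m=m_k$. Classify points by their unit ball: class H (center $Re_1$), M (center $\frac R2e_1$), L (center coordinate in $[0,r]$), F (center coordinate at least $R_{k+1}/2$). By (6), $m\sum_{l>k}(q_l+q_l')\le4mq_{k+1}\le8q^{4^{2k+1}-1/a}\to0$, so with probability tending to $1$ no sample is in F. Fix a query $x=X_1\in M$. Let $N_X^H,N_X^M,N_Y^H,N_Y^M$ be the class counts, with $X_1$ included in $N_X^M$. Put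
$$\mathsf A=\{\text{no F},\ N_Y^H\ge N_X^H+N_X^M\},\qquad\mathsf B=\{\text{no F},\ N_X^H\ge N_Y^H+N_Y^M\}.$$

**Step 3. Both events have probability bounded below.** The counts $N_X^H\sim\mathrm{Bin}(m-1,q)$ and $N_Y^H\sim\mathrm{Bin}(m,q)$ are independent. Here $q\to0$ and $mq\ge q^{1-1/a}\to\infty$ since $a<1$. By the Lindeberg theorem (bounded summands, variance tending to infinity), each count, centered and divided by $\sqrt{mq}$, converges to $N(0,1)$. The means differ by $q=o(\sqrt{mq})$, so $(N_Y^H-N_X^H)/\sqrt{mq}\Rightarrow N(0,2)$. Next, $mq'=\sqrt{mq}\to\infty$. The variables $N_Y^M\sim\mathrm{Bin}(m,q')$ and $N_X^M-1\sim\mathrm{Bin}(m-1,q')$ have mean $\sim\sqrt{mq}$ and variance at most $\sqrt{mq}$. By Chebyshev, $N_X^M/\sqrt{mq}\to1$ and $N_Y^M/\sqrt{mq}\to1$ in probability. By Slutsky's theorem, $P(\mathsf A)$ and $P(\mathsf B)$ both tend to $p_0:=P(N(0,2)\ge1)>0$. These probabilities do not depend on $x\in M$. Let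
$$D_k=\tfrac R2\big(\tfrac R2-r\big)-3R-4,\qquad\frac{D_k}{R^2}\to\frac14 .$$

**Step 4. On $\mathsf A$ the query is sent to H.** Here $H_X,M_X,L_X,H_Y,M_Y,L_Y$ denote the index sets of the classes. Let $s=m\hat\pi(\{1\},L_Y\cup M_Y)$ be the fraction of row $1$ that misses $H_Y$. Balance the mass of the $H_Y$ columns, using that row $1\in M_X$ leaves $s/m$ elsewhere:
$$\frac{N_Y^H}m=\hat\pi(H_X,H_Y)+\hat\pi(M_X,H_Y)+\hat\pi(L_X,H_Y)\le\frac{N_X^H}m+\Big(\frac{N_X^M}m-\frac sm\Big)+\hat\pi(L_X,H_Y).$$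
On $\mathsf A$ this forces $\hat\pi(L_X,H_Y)\ge s/m$: if row $1$ misses H, then low sources reach H past it. That is expensive. For $i\in L_X$, $j\in H_Y$, $j'\in L_Y\cup M_Y$, (2) gives
$$\hat\pi_{ij}\hat\pi_{1j'}=\hat\pi_{ij'}\hat\pi_{1j}\,e^{-\frac2\varepsilon(X_1-X_i)\cdot(Y_j-Y_{j'})}.$$
Here $X_1-X_i=\alpha e_1+u$ and $Y_j-Y_{j'}=\beta e_1+u'$ with $\alpha\in[\frac R2-r,\frac R2]$, $\beta\in[\frac R2,R]$, $\|u\|,\|u'\|\le2$. So the inner product is at least $\alpha\beta-2\alpha-2\beta-4\ge D_k$. Summing over $i,j,j'$,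
$$\Big(\frac sm\Big)^2\le\hat\pi(L_X,H_Y)\,\hat\pi(\{1\},L_Y\cup M_Y)\le e^{-2D_k/\varepsilon}\,\hat\pi(L_X,L_Y\cup M_Y)\,\hat\pi(\{1\},H_Y)\le\frac{e^{-2D_k/\varepsilon}}m .$$
Since $m\le2q^{-1/a}$,
$$s^2\le me^{-2D_k/\varepsilon}\le2\exp\Big(\frac{R^2}{a\sigma_0^2}-\frac{2D_k}\varepsilon\Big)\to0, \tag{7}$$
because $\frac1{a\sigma_0^2}<\frac1{2\varepsilon}$. All targets have first coordinate at least $-1$, so $T_{1,m}(x)\cdot e_1\ge(1-s)(R-1)-s\ge\frac34R$ for $k$ large.

**Step 5. On $\mathsf B$ the query is sent to L.** Let $t=m\hat\pi(\{1\},M_Y\cup H_Y)$. Since $1\notin H_X$ and row $1$ uses $t/m$ of the columns $M_Y\cup H_Y$,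
$$\hat\pi(H_X,M_Y\cup H_Y)\le\frac{N_Y^M+N_Y^H}m-\frac tm\le\frac{N_X^H}m-\frac tm .$$
There is no F, and the $H_X$ rows have mass $N_X^H/m$, so $\hat\pi(H_X,L_Y)\ge t/m$. For $i\in H_X$, $j\in L_Y$, $j'\in M_Y\cup H_Y$, (2) gives
$$\hat\pi_{ij}\hat\pi_{1j'}=\hat\pi_{ij'}\hat\pi_{1j}\,e^{-\frac2\varepsilon(X_i-X_1)\cdot(Y_{j'}-Y_j)} .$$
Now $X_i-X_1=\frac R2e_1+u$ and $Y_{j'}-Y_j=\beta e_1+u'$ with $\beta\in[\frac R2-r,R]$, so the inner product is at least $\frac R2(\frac R2-r)-R-2R-4=D_k$. Summing over $i,j,j'$,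
$$\Big(\frac tm\Big)^2\le\hat\pi(H_X,L_Y)\,\hat\pi(\{1\},M_Y\cup H_Y)\le e^{-2D_k/\varepsilon}\,\hat\pi(H_X,M_Y\cup H_Y)\,\hat\pi(\{1\},L_Y)\le\frac{e^{-2D_k/\varepsilon}}m,$$
so $t^2\le me^{-2D_k/\varepsilon}\to0$ as in (7). Therefore $T_{1,m}(x)\cdot e_1\le r+1+t(R+1)\le\frac38R$ for $k$ large.

**Step 6. Conclusion.** By Lemma 2 with gap $\frac38R$, $\mathbb E\|T_{1,m}(x)-\mathbb ET_{1,m}(x)\|^2\ge cR^2$ for all $x\in M$ and $k$ large. As $\mu(M)=q'$, we get $\mathcal V_m\ge cq'R^2=c(q/m)^{1/2}R^2$. From $m\ge q^{-1/a}$ we have $q\ge m^{-a}$, and $R^2=\sigma_0^2\log(1/q)\sim a\sigma_0^2\log m$. So $\mathcal V_m\ge c'm^{-(1+a)/2}\log m$ along $m=m_k$. For the last claim take $a=2\delta$ and any $\sigma^2>2\varepsilon/a$. $\blacksquare$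

## 7. Growth of the entropic potentials

The two upper bounds need control of $p$. The next lemma applies to population and empirical plans alike.

**Lemma 3.** Let $\kappa>0$, and let $\alpha,\beta$ be probability measures giving mass $\ge\frac34$ to $B=\{\|\cdot\|\le\varrho\}$, with $\int e^{\lambda\|x\|^2}d\alpha,\int e^{\lambda\|y\|^2}d\beta\le A$. Let $p(x,y)=e^{\kappa x\cdot y-\varphi(x)-\psi(y)}$, where for all $x,y$
$$e^{\varphi(x)}=\int e^{\kappa x\cdot y-\psi(y)}d\beta(y),\qquad e^{\psi(y)}=\int e^{\kappa x\cdot y-\varphi(x)}d\alpha(x). \tag{8}$$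
After replacing $(\varphi,\psi)$ by $(\varphi+t,\psi-t)$ for some $t\in\mathbb R$,
$$-\kappa\varrho\|x\|-C_1\le\varphi(x)\le\tfrac{\kappa^2}{4\lambda}(\|x\|+\varrho)^2+C_1,$$
and likewise for $\psi$, with $C_1$ depending only on $\kappa,\varrho,\lambda,A$.

*Proof.* By (8), $d\pi=p\,d\alpha\,d\beta$ is a probability measure with marginals $\alpha,\beta$, so $\frac12\le\pi(B\times B)\le1$. Let $A_0=\int_Be^{-\varphi}d\alpha$ and $B_0=\int_Be^{-\psi}d\beta$; both are positive. On $B\times B$, $|\kappa x\cdot y|\le\kappa\varrho^2$, hence $\frac12e^{-\kappa\varrho^2}\le A_0B_0\le e^{\kappa\varrho^2}$. In particular both are finite. The shift multiplies $A_0$ by $e^{-t}$ and $B_0$ by $e^t$; choose $t$ so that $A_0=B_0\ge2^{-1/2}e^{-\kappa\varrho^2/2}$.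

Restricting the first integral in (8) to $B$, where $x\cdot y\ge-\varrho\|x\|$, gives $e^{\varphi(x)}\ge e^{-\kappa\varrho\|x\|}B_0$, which is the lower bound. Similarly $e^{-\psi(y)}\le\sqrt2\,e^{\kappa\varrho^2/2}e^{\kappa\varrho\|y\|}$. Insert this into (8), and use $\kappa(\|x\|+\varrho)\|y\|\le\lambda\|y\|^2+\frac{\kappa^2}{4\lambda}(\|x\|+\varrho)^2$:
$$e^{\varphi(x)}\le\sqrt2\,e^{\kappa\varrho^2/2}\int e^{\kappa(\|x\|+\varrho)\|y\|}d\beta(y)\le\sqrt2\,e^{\kappa\varrho^2/2}\,e^{\frac{\kappa^2}{4\lambda}(\|x\|+\varrho)^2}A .$$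
The bounds for $\psi$ are obtained in the same way. $\square$

**Population potentials everywhere.** Let $\mu,\nu$ be subGaussian, $\kappa=2/\varepsilon$, and let $(\varphi_0,\psi_0)$ be the potentials of Definition 4, for which (4) holds almost everywhere. Define $\varphi(x)=\log\int e^{\kappa x\cdot y-\psi_0(y)}d\nu(y)$ for every $x$, and then $\psi(y)=\log\int e^{\kappa x\cdot y-\varphi(x)}d\mu(x)$ for every $y$, with values in $(-\infty,\infty]$ a priori. By (4), $\varphi=\varphi_0$ $\mu$-a.e. and $\psi=\psi_0$ $\nu$-a.e., so $\varphi(x)=\log\int e^{\kappa x\cdot y-\psi}d\nu$ for every $x$, and (8) holds everywhere. The proof of Lemma 3 applies, with $\pi=\pi_*$: it gives lower bounds for all $x,y$, and then finite upper bounds for all $x,y$. So $\varphi,\psi$ are finite everywhere and satisfy the bounds. They are convex, being logarithms of Laplace transforms. We use these versions, in the gauge of Lemma 3. In particular $\int p(x,y)\,d\nu(y)=1$ for every $x$ and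 $\int p(x,y)\,d\mu(x)=1$ for every $y$.

**From variance to error.** For fixed $x$ the mean minimizes the mean square distance to a constant vector, so $\mathcal V_m\le\mathbb E\|T_{1,m}-T_*\|^2_{L^2(\mu)}$. From now on let $X_1\sim\mu$ be independent of the other samples, and put $\hat T_i=m\sum_j\hat\pi_{ij}Y_j$. By exchangeability of the $X_i$,
$$\mathcal V_m\le\mathbb E\|T_{1,m}-T_*\|^2_{L^2(\mu)}=\mathbb E\|\hat T_1-T_*(X_1)\|^2=\mathbb E\,\frac1m\sum_i\|\hat T_i-T_*(X_i)\|^2 . \tag{9}$$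
Write
$$p_{ij}=p(X_i,Y_j),\qquad\rho_i=\frac1m\sum_jp_{ij},\qquad\gamma_j=\frac1m\sum_ip_{ij},\qquad\tilde T_i=\frac{\sum_jp_{ij}Y_j}{\sum_jp_{ij}} .$$
Both proofs bound $\hat T_i-\tilde T_i$ and $\tilde T_i-T_*(X_i)$ separately.

## 8. Proof of Theorem C: an entropy budget of order $m^{-1/2}$

Since $\iint p^2$ may be infinite, the marginal errors $\rho_i-1$ cannot be controlled in $L^2$. Two replacements work. First, the truncated integral $\iint p\min(1,p/m)$ is always at most a power of $\log m$ divided by $m$; this controls $\rho_i-1$ in $L^1$ at rate $m^{-1/2}$. Second, an explicit competitor built from $p$ has an entropy excess that is *linear* in these $L^1$ errors, up to logarithms; optimality of $\hat\pi$ and Pinsker's inequality convert the excess into a squared distance.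

Fix $\sigma\ge1$ with $\mu,\nu\in\mathcal G(\sigma)$. Constants $C$ depend only on $\mu,\nu,d,\varepsilon$ and may change from line to line; $L=1+\log m$. Lemma 3 with $\kappa=2/\varepsilon$, $\lambda=1/\sigma^2$ and a suitable $\varrho$ gives
$$-C(1+\|x\|)\le\varphi(x)\le C(1+\|x\|^2),\ \text{same for }\psi;\qquad|\log p(x,y)|\le C(1+\|x\|^2+\|y\|^2). \tag{10}$$
Let $\eta=1/(4\sigma^2)$. The lower bounds in (10) and Young's inequality give $\log p\le\kappa\|x\|\|y\|+C(1+\|x\|)+C(1+\|y\|)\le C(1+\|x\|^2)+2\eta\|y\|^2$. Jensen's inequality for the probability measure $p(x,\cdot)\,d\nu$ gives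
$$\|T_*(x)\|^2\le\int\|y\|^2p\,d\nu\le\tfrac1\eta\log\int e^{\eta\|y\|^2}p\,d\nu\le C(1+\|x\|^2), \tag{11}$$
since $\int e^{3\eta\|y\|^2}d\nu<\infty$.

**Step 1. The truncated second moment.** Let $V(x)=\int p\min(1,p/m)\,d\nu(y)\le1$ and $V'(y)=\int p\min(1,p/m)\,d\mu(x)\le1$. The claim is
$$\mathbb EV(X)=\mathbb EV'(Y)=\iint p\min(1,p/m)\,d\mu\,d\nu\le CL^{2d}/m .$$
Let $\varrho=\sigma L^{1/2}\ge1$. The part of the integral over $\{\|x\|>\varrho\}\cup\{\|y\|>\varrho\}$ is at most $\mu(\|x\|>\varrho)+\nu(\|y\|>\varrho)\le Ce^{-\varrho^2/\sigma^2}=Ce^{-L}\le C/m$.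

For the inner part, a convex function $f$ is Lipschitz on $\{\|\cdot\|\le\varrho\}$ with constant $\varrho^{-1}\mathrm{osc}_{\{\|\cdot\|\le2\varrho\}}f$. Indeed, for $x\ne x'$ in the small ball let $z=x'+\varrho\frac{x'-x}{\|x'-x\|}$, which lies in the large ball. Convexity along the segment from $x$ to $z$ gives $f(x')-f(x)\le\frac{\|x'-x\|}{\|x'-x\|+\varrho}(f(z)-f(x))$. By (10), $\varphi$ and $\psi$ are therefore Lipschitz on $\{\|\cdot\|\le\varrho\}$ with constant at most $C\varrho$. Cut this ball by a grid of cubes of side $1/(\varrho\sqrt d)$ into $N\le C\varrho^{2d}$ Borel cells of diameter at most $1/\varrho$. On a product $S\times S'$ of cells, $\kappa x\cdot y$ oscillates by at most $2\kappa$, and $\varphi,\psi$ by at most $C$. So $\log p$ oscillates by at most $C$. If $\mu(S)\nu(S')>0$, then $\sup_{S\times S'}p\le e^C\pi_*(S\times S')/(\mu(S)\nu(S'))$, hence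
$$\iint_{S\times S'}p^2\,d\mu\,d\nu\le\sup_{S\times S'}p\cdot\pi_*(S\times S')\le e^C\frac{\pi_*(S\times S')^2}{\mu(S)\nu(S')}\le e^C,$$
because $\pi_*(S\times S')\le\min(\mu(S),\nu(S'))$. If $\mu(S)\nu(S')=0$ the integral is $0$. Summing over $N^2$ pairs, the inner part is at most $e^CN^2/m\le C\varrho^{4d}/m\le CL^{2d}/m$.

**Step 2. Marginal errors in $L^1$.** The claim is $\mathbb E|\rho_1-1|,\ \mathbb E|\gamma_1-1|\le Cm^{-1/2}L^d$. Given $X_1=x$, $\rho_1$ is an average of $m$ i.i.d. terms $p(x,Y_j)$ of mean $1$. Split each term at level $m$. The centered average of the part $p1_{p\le m}$ has $L^1$ norm at most its standard deviation, and the part $p1_{p>m}$ contributes at most twice its mean: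
$$\mathbb E\big[|\rho_1-1|\,\big|\,x\big]\le\Big(\frac1m\int p^21_{p\le m}d\nu\Big)^{1/2}+2\int p1_{p>m}d\nu\le\sqrt{V(x)}+2V(x)\le3\sqrt{V(x)} .$$
Jensen and Step 1 finish. For $\gamma_1$, condition on $Y_1=y$ and use $V'$.

**Step 3. A competitor with small entropy.** For a nonnegative matrix let $\mathcal H(\pi)=\sum_{ij}\pi_{ij}\log(m^2\pi_{ij}/p_{ij})$, which is convex in $\pi$. On couplings, inserting (3) shows that $\varepsilon\mathcal H$ equals the EOT objective up to a constant depending only on the marginals. So $\hat\pi$ minimizes $\mathcal H$ among couplings. We cut $p$ down to a sub-coupling and repair the deficits by a product. Let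
$$\alpha_i=\min(1,1/\rho_i),\qquad\beta_j=\min(1,1/\gamma_j),\qquad\pi^1_{ij}=m^{-2}p_{ij}\alpha_i\beta_j .$$
Row sums of $\pi^1$ are at most $\alpha_i\rho_i/m\le1/m$, and likewise for columns. Let $\delta_i,\delta'_j\in[0,1/m]$ be the row and column deficits, and $\ell=\sum\delta_i=\sum\delta'_j=1-\sum\pi^1_{ij}\in[0,1)$.

Suppose $\ell>0$. Then $\pi^2=\pi^1+\delta\delta'^{\top}/\ell$ is a coupling, equal to $(1-\ell)\frac{\pi^1}{1-\ell}+\ell\,\frac{\delta\delta'^\top}{\ell^2}$, a convex combination of two matrices of total mass $1$. Since $m^2\pi^1_{ij}/p_{ij}=\alpha_i\beta_j\le1$, we have $\mathcal H(\frac{\pi^1}{1-\ell})\le\log\frac1{1-\ell}$, and $(1-\ell)\log\frac1{1-\ell}\le\ell$. Since $m\delta_i,m\delta_j'\le1$, we have $\mathcal H(\frac{\delta\delta'^\top}{\ell^2})\le2\log\frac1\ell+\sum_{ij}\frac{\delta_i\delta_j'}{\ell^2}\log\frac1{p_{ij}}$. By convexity,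
$$\mathcal H(\pi^2)\le\ell+2\ell\log\frac1\ell+\sum_{ij}\frac{\delta_i\delta'_j}\ell\log\frac1{p_{ij}} .$$
Let $M=\max_{i,j}(\|X_i\|,\|Y_j\|)$. By (10) and $\sum_{ij}\delta_i\delta_j'/\ell=\ell$,
$$\mathcal H(\hat\pi)\le\ell+2\ell\log\tfrac1\ell+C\ell(1+M^2). \tag{12}$$
If $\ell=0$, then $\pi^1$ is a coupling with $\mathcal H(\pi^1)\le0$, so (12) holds with $0\log\frac10=0$.

Next we take expectations. From $\alpha_i\beta_j\ge1-(1-\alpha_i)-(1-\beta_j)$ and $\rho_i(1-\alpha_i)=(\rho_i-1)_+$, and the same for $\gamma_j$,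
$$\ell\le1-\frac1m\sum_i\rho_i+\frac1m\sum_i(\rho_i-1)_++\frac1m\sum_j(\gamma_j-1)_+ .$$
As $\mathbb E\rho_i=1$, Step 2 gives $\mathbb E\ell\le Cm^{-1/2}L^d$. Moreover $\ell\log\frac1\ell\le\ell\log m+\frac1m$: the difference of the first two terms is $\frac1m\cdot(m\ell)\log\frac1{m\ell}\le\frac1m$. For the factor $M^2$, on $\{\|z\|^2>4\sigma^2L\}$ we have $\|z\|^2\le2\sigma^2e^{\|z\|^2/(2\sigma^2)}\le2\sigma^2e^{\|z\|^2/\sigma^2}e^{-2L}$. Hence
$$\mathbb E\big[M^21_{M^2>4\sigma^2L}\big]\le2m\max_{\rho\in\{\mu,\nu\}}\int\|z\|^21_{\|z\|^2>4\sigma^2L}\,d\rho\le Cme^{-2L}\le\frac Cm . \tag{13}$$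
Since $\ell\le1$, $\mathbb E[\ell(1+M^2)]\le(1+4\sigma^2L)\mathbb E\ell+C/m$. Inserting everything in (12),
$$\mathbb E\,\mathcal H(\hat\pi)\le CL\,\mathbb E\ell+\frac Cm\le Cm^{-1/2}L^{d+1} . \tag{14}$$

**Step 4. From entropy to $\hat T_i-\tilde T_i$.** Let $K_i$ be the KL divergence of the probability vector $(m\hat\pi_{ij})_j$ from $(p_{ij}/(m\rho_i))_j$. Then $K_i=m\sum_j\hat\pi_{ij}\log\frac{m^2\hat\pi_{ij}}{p_{ij}}+\log\rho_i$, so $\mathcal H(\hat\pi)=\frac1m\sum_i(K_i-\log\rho_i)$. Since $\log\rho_i\le\rho_i-1$ has nonpositive mean, (14) gives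
$$\mathbb E\,\frac1m\sum_iK_i\le\mathbb E\mathcal H(\hat\pi)+\mathbb E\,\frac1m\sum_i(\rho_i-1)\le Cm^{-1/2}L^{d+1} .$$
By Pinsker's inequality the $\ell^1$ distance of the two vectors is at most $\sqrt{2K_i}$, so $\|\hat T_i-\tilde T_i\|^2\le2M^2K_i$. On $\{M^2\le4\sigma^2L\}$ use this; on the complement use $\|\hat T_i-\tilde T_i\|^2\le4M^2$ and (13). Hence
$$\mathbb E\,\frac1m\sum_i\|\hat T_i-\tilde T_i\|^2\le Cm^{-1/2}L^{d+2} .$$

**Step 5. The ratio estimator with the true density.** The claim is $\mathbb E\|\tilde T_1-T_*(X_1)\|^2\le CL^{2d+1}/m$. Let $E_0=\{M^2\le4\sigma^2L\}$. Off $E_0$, by (11), the squared norm is at most $C(1+M^2)\le CM^2$, and (13) applies. On $E_0$ it is at most $CL$. Condition on $X_1=x$ with $\|x\|^2\le4\sigma^2L$.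

(i) *A term exceeds $m$.* $P(\exists j:p_{1j}>m)\le m\,\nu(p(x,\cdot)>m)\le\int p1_{p>m}d\nu\le V(x)$.

(ii) *The normalizer is small.* $P(\rho_1<\frac12)\le16V(x)$. This is trivial if $V(x)>\frac14$. Otherwise $\frac1m\sum_jp_{1j}1_{p_{1j}\le m}\le\rho_1$ has mean $1-\int p1_{p>m}d\nu\ge\frac34$ and variance at most $\frac1m\int p^21_{p\le m}d\nu\le V(x)$, and Chebyshev applies with deviation $\frac14$.

(iii) *The main term.* On $E_0$ and off the events in (i) and (ii), all $p_{1j}\le m$, all $\|Y_j\|^2\le4\sigma^2L$ and $\rho_1\ge\frac12$. Hence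
$$\|\tilde T_1-T_*(x)\|=\frac1{\rho_1}\Big\|\frac1m\sum_jp_{1j}(Y_j-T_*(x))\Big\|\le2\Big\|\frac1m\sum_jh(Y_j)\Big\|,\quad h(y)=p(x,y)\,1_{\{p\le m,\ \|y\|^2\le4\sigma^2L\}}\,(y-T_*(x)).$$
On the support of $h$, $\|y-T_*(x)\|^2\le CL$ by (11). So the total variance of $\frac1m\sum_jh(Y_j)$ is at most $\frac1m\int\|h\|^2d\nu\le CLV(x)$. For the mean, $\int p(y-T_*(x))\,d\nu=0$, so $\int h\,d\nu$ is minus the integral over the removed region. By Cauchy–Schwarz and (11),
$$\Big\|\int h\,d\nu\Big\|^2\le\int p\|y-T_*(x)\|^2d\nu\cdot\int_{\{p>m\}\cup\{\|y\|^2>4\sigma^2L\}}p\,d\nu\le C(1+\|x\|^2)\hat V(x)\le CL\hat V(x),$$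
where $\hat V(x)=V(x)+\int_{\|y\|^2>4\sigma^2L}p\,d\nu$.

Combining the bound $CL$ on the events (i), (ii) with (iii), $\mathbb E[1_{E_0}\|\tilde T_1-T_*(x)\|^2\mid x]\le CL\hat V(x)$. Finally $\mathbb E\hat V(X)\le CL^{2d}/m+\nu(\|y\|^2>4\sigma^2L)\le CL^{2d}/m$, because integrating $p$ over $x$ leaves $\nu$ and the tail is at most $Ce^{-4L}$. The claim follows.

**Step 6. Conclusion.** By (9) and Steps 4 and 5 (the latter for every $i$, by exchangeability), the error is at most $C(m^{-1/2}L^{d+2}+m^{-1}L^{2d+1})$. Since $L^{d-1}\le Cm^{1/2}$, the second term is at most $Cm^{-1/2}L^{d+2}$. $\blacksquare$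

## 9. Proof of Theorem D: strong convexity in weighted norms

Here the second-moment approach of Section 4 succeeds, because all exponential weights are integrable. The added work is to control the empirical potentials. The tool is the identity obtained by testing the difference of the two densities against the difference of their potentials.

**Step 1. Normalization.** By Lemma 1 with $s=\sigma_\mu$, $t=\sigma_\nu$, we may assume $\sigma_\mu=\sigma_\nu=1$ at the price of replacing $\varepsilon$ by $\varepsilon/(\sigma_\mu\sigma_\nu)\ge48$ and multiplying the maps by a constant. The kernel is then $e^{\kappa x\cdot y}$ with $\kappa=2\sigma_\mu\sigma_\nu/\varepsilon\le\frac1{24}$ in terms of the original quantities, and $\mathbb Ee^{\|X\|^2},\mathbb Ee^{\|Y\|^2}<\infty$. Constants $c,C>0$ do not depend on $m$. Let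
$$w(z)=e^{-\frac32\kappa\|z\|^2},\qquad W(z)=e^{\kappa\|z\|^2},$$
and write $w_i=w(X_i)$, $w_j'=w(Y_j)$, $W_i=W(X_i)$, $W_j'=W(Y_j)$.

**Step 2. A good event.** The aim is that Lemma 3 applies to the empirical measures with constants independent of $m$. Fix $\varrho$ with $\mu(\|x\|\le\varrho),\nu(\|y\|\le\varrho)\ge\frac78$. Let $G$ be the event that both empirical measures give mass at least $\frac34$ to $\{\|\cdot\|\le\varrho\}$, and
$$\frac1m\sum_ie^{6\kappa\|X_i\|^2}\le\mathbb Ee^{6\kappa\|X\|^2}+1,\qquad\frac1m\sum_je^{6\kappa\|Y_j\|^2}\le\mathbb Ee^{6\kappa\|Y\|^2}+1 .$$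
By Hoeffding the mass condition fails with probability at most $2e^{-m/32}$. Since $24\kappa\le1$, the summands have finite fourth moments. For i.i.d. centered $Z_i$, $\mathbb E(\sum_{i\le m}Z_i)^4\le3m^2\mathbb EZ_1^4$, so $P(\frac1m\sum Z_i>1)\le3\mathbb EZ_1^4/m^2$. Hence $P(G^c)\le C/m^2$.

**Step 3. Pointwise bounds.** Lemma 3 with $\lambda=\kappa/2$ applies to $(\mu,\nu)$. For the empirical pair write $\hat p_{ij}=m^2\hat\pi_{ij}=e^{\kappa X_i\cdot Y_j-\hat\varphi_i-\hat\psi_j}$, which has unit row and column averages. Set $\hat\varphi(x)=\log\frac1m\sum_je^{\kappa x\cdot Y_j-\hat\psi_j}$ and $\hat\psi(y)=\log\frac1m\sum_ie^{\kappa X_i\cdot y-\hat\varphi_i}$. The averages say $\hat\varphi(X_i)=\hat\varphi_i$ and $\hat\psi(Y_j)=\hat\psi_j$, so (8) holds everywhere for the empirical measures, and on $G$ Lemma 3 applies with constants independent of $m$. With $\lambda=\kappa/2$ the lemma, together with $\frac\kappa2(\|x\|+\varrho)^2\le\kappa\|x\|^2+\kappa\varrho^2$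 and $\kappa\varrho\|x\|\le\frac\kappa2(\|x\|^2+\varrho^2)$, gives $-\frac\kappa2\|x\|^2-C\le\varphi(x)\le\kappa\|x\|^2+C$, and the same for the other potentials. Since $\kappa|x\cdot y|\le\frac\kappa2(\|x\|^2+\|y\|^2)$, and the shift does not change the densities,
$$c\,w(x)w(y)\le p(x,y)\le C\,W(x)W(y),\qquad c\,w_iw_j'\le\hat p_{ij}\le C\,W_iW_j'\ \text{ on }G. \tag{15}$$
On $G$ also $\frac1m\sum w_i,\frac1m\sum w_j'\ge\frac34e^{-\frac32\kappa\varrho^2}\ge c$. By Jensen as in (11),
$$\|T_*(x)\|^2\le\tfrac1\kappa\log\int e^{\kappa\|y\|^2}p\,d\nu\le\tfrac1\kappa\log\big(CW(x)\,\mathbb Ee^{2\kappa\|Y\|^2}\big)\le C(1+\|x\|^2). \tag{16}$$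

**Step 4. The potentials are close.** Write $\hat p_{ij}=p_{ij}e^{u_i+v_j}$ with $u_i=\varphi(X_i)-\hat\varphi_i$ and $v_j=\psi(Y_j)-\hat\psi_j$; shift the gauge of $(\hat\varphi,\hat\psi)$ so that $\sum_iw_iu_i=0$. Put $r_i=\rho_i-1$ and $s_j=\gamma_j-1$. Since $\hat p$ has unit row and column averages,
$$\frac1{m^2}\sum_{ij}(\hat p_{ij}-p_{ij})(u_i+v_j)=-\frac1m\sum_ir_iu_i-\frac1m\sum_js_jv_j . \tag{17}$$
For positive numbers $(\hat p-p)\log(\hat p/p)\ge\min(\hat p,p)\log^2(\hat p/p)$: by symmetry take $\hat p=e^\tau p$ with $\tau\ge0$, and use $e^\tau-1\ge\tau$. By (15), on $G$ the left side of (17) is at least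
$$\frac c{m^2}\sum_{ij}w_iw_j'(u_i+v_j)^2=c\Big[\Big(\frac1m\sum_jw_j'\Big)\frac1m\sum_iw_iu_i^2+\Big(\frac1m\sum_iw_i\Big)\frac1m\sum_jw_j'v_j^2\Big]\ge c\,\mathcal E^2,$$
where $\mathcal E^2=\frac1m\sum_iw_iu_i^2+\frac1m\sum_jw_j'v_j^2$. The cross term is proportional to $\sum_iw_iu_i=0$. The right side of (17) is at most $\Gamma^{1/2}\mathcal E$ by Cauchy–Schwarz, with $\Gamma=\frac1m\sum_ir_i^2/w_i+\frac1m\sum_js_j^2/w_j'$. So
$$\mathcal E^2\le C\,\Gamma\quad\text{on }G.$$
Conditionally on $X_i$, $r_i$ is a centered average of $m$ i.i.d. terms, hence by (15)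
$$\mathbb E\frac{r_i^2}{w_i}\le\frac1m\,\mathbb E\frac{p(X,Y)^2}{w(X)}\le\frac Cm\,\mathbb E\Big[\frac{W(X)^2}{w(X)}\Big]\,\mathbb E\big[W(Y)^2\big]\le\frac Cm,$$
since the exponents are $\frac72\kappa,2\kappa<1$. Likewise for $s_j$. Thus $\mathbb E\Gamma\le C/m$.

**Step 5. From potentials to $\hat T_i-\tilde T_i$.** We interpolate between the two row weights. For $t\in[0,1]$ let $p^t_{ij}$ be $p_{ij}e^{tv_j}$ normalized in each row so that $\frac1m\sum_jp^t_{ij}=1$, and let $T_i^t=\frac1m\sum_jp^t_{ij}Y_j$. Then $T_i^0=\tilde T_i$. Since $p_{ij}e^{v_j}$ is proportional to $\hat p_{ij}$ in row $i$, $T_i^1=\frac1m\sum_j\hat p_{ij}Y_j=\hat T_i$. From $\frac d{dt}p^t_{ij}=p^t_{ij}(v_j-\frac1m\sum_lp^t_{il}v_l)$,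
$$\frac d{dt}T_i^t=\frac1m\sum_jp_{ij}^tv_j(Y_j-T_i^t).$$
In row $i$, $p^t_{ij}$ is also the normalization of $p_{ij}^{1-t}\hat p_{ij}^t=p_{ij}e^{t(u_i+v_j)}$. By (15), on $G$ this is at most $CW_iW_j'$ and at least $cw_iw_j'$, so its row average is at least $cw_i$. Hence $p^t_{ij}\le CW_iW'_j/w_i$. Jensen gives, on $G$,
$$\|T_i^t\|^2\le\frac1\kappa\log\Big(\frac1m\sum_jp_{ij}^te^{\kappa\|Y_j\|^2}\Big)\le\frac1\kappa\log\Big(C\frac{W_i}{w_i}\cdot\frac1m\sum_je^{2\kappa\|Y_j\|^2}\Big)\le C(1+\|X_i\|^2).$$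
So $\|Y_j-T_i^t\|^2\le C(1+\|X_i\|^2)(1+\|Y_j\|^2)$, and Cauchy–Schwarz yields on $G$
$$\Big\|\frac d{dt}T_i^t\Big\|^2\le\frac1m\sum_jw_j'v_j^2\cdot\frac1m\sum_j\frac{(p_{ij}^t)^2\|Y_j-T_i^t\|^2}{w_j'}\le C\mathcal E^2\,\frac{W_i^2}{w_i^2}(1+\|X_i\|^2)\cdot\frac1m\sum_j\frac{W_j'^2}{w_j'}(1+\|Y_j\|^2).$$
The weights are $e^{5\kappa\|X_i\|^2}(1+\|X_i\|^2)\le Ce^{6\kappa\|X_i\|^2}$ and $e^{\frac72\kappa\|Y_j\|^2}(1+\|Y_j\|^2)\le Ce^{6\kappa\|Y_j\|^2}$, whose averages are bounded on $G$. Since $\|\hat T_i-\tilde T_i\|^2\le\int_0^1\|\frac d{dt}T_i^t\|^2dt$, averaging over $i$ gives on $G$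
$$\frac1m\sum_i\|\hat T_i-\tilde T_i\|^2\le C\mathcal E^2\le C\Gamma,\qquad\text{hence}\qquad\mathbb E\Big[1_G\frac1m\sum_i\|\hat T_i-\tilde T_i\|^2\Big]\le\frac Cm .$$

**Step 6. The ratio estimator.** On $G$, (15) gives $\rho_i\ge cw_i\cdot\frac1m\sum_jw_j'\ge cw_i$, so $\|\tilde T_i-T_*(X_i)\|^2\le Cw_i^{-2}\|\frac1m\sum_jp_{ij}(Y_j-T_*(X_i))\|^2$. Given $X_i$, the terms are i.i.d. and centered. With (15) and (16),
$$\mathbb E\big[1_G\|\tilde T_i-T_*(X_i)\|^2\big]\le\frac Cm\,\mathbb E\Big[\frac{p(X,Y)^2}{w(X)^2}\|Y-T_*(X)\|^2\Big]\le\frac Cm\,\mathbb E\Big[\frac{W(X)^2}{w(X)^2}(1+\|X\|^2)\Big]\,\mathbb E\big[W(Y)^2(1+\|Y\|^2)\big]\le\frac Cm .$$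
In these two expectations $X\sim\mu$ and $Y\sim\nu$ are independent.

**Step 7. Off the good event.** $\hat T_i$ is an average of the $Y_j$ with doubly stochastic weights $m\hat\pi_{ij}$, so $\frac1m\sum_i\|\hat T_i\|^2\le\frac1m\sum_j\|Y_j\|^2$. With (16), $\frac1m\sum_i\|\hat T_i-T_*(X_i)\|^2\le C\big(1+\frac1m\sum_j\|Y_j\|^2+\frac1m\sum_i\|X_i\|^2\big)$, whose second moment is bounded. By Cauchy–Schwarz and Step 2,
$$\mathbb E\Big[1_{G^c}\frac1m\sum_i\|\hat T_i-T_*(X_i)\|^2\Big]\le C\,P(G^c)^{1/2}\le\frac Cm .$$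

**Step 8. Conclusion.** Steps 5, 6, 7 and (9) give $\mathcal V_m\le\mathbb E\|T_{1,m}-T_*\|^2_{L^2(\mu)}\le C/m$. If $\nu$ is compactly supported, or has $\int e^{\lambda\|y\|^2}d\nu<\infty$ for all $\lambda$, then $\nu\in\mathcal G(\sigma_\nu)$ for every $\sigma_\nu>0$. For $\mu\in\mathcal G(\sigma_\mu)$ choose $\sigma_\nu=\varepsilon/(48\sigma_\mu)$; the hypothesis holds. The same choice with the roles exchanged covers the case where $\mu$ is the light-tailed measure. $\blacksquare$
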